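\title{Minimal invariable generating sets of direct products}

\begin{abstract}
A subset of a finite group $G$ invariably generates $G$ if it still generates $G$ after each of its elements is replaced by an arbitrary conjugate. Let $m_I(G)$ be the largest size of a minimal invariable generating set of $G$. We show that $m_I$ is not additive on direct products: for $A=\mathrm{PSL}(2,137)\wr C_2$ one has $m_I(A)=4$ and $m_I(A\times A)=9$. We also bound $m_I(A\times B)-m_I(A)-m_I(B)$ when $A$ and $B$ have no common nonabelian simple quotient, characterize the failure of additivity in the simplest case where it can occur, and express $m_I(A^k)$ in terms of $m_I(A)$ when $A$ has a unique maximal normal subgroup, of prime index.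
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite, and $x^g=g^{-1}xg$. A subset $X=\{g_1,\dots,g_d\}$ of a group $G$ \emph{invariably generates} $G$ if $\{g_1^{x_1},\dots,g_d^{x_d}\}$ generates $G$ for every choice of $x_1,\dots,x_d\in G$. For example, two transpositions generate $S_3$ but do not invariably generate it, since they can be conjugated to the same element; a transposition and a $3$-cycle do. For a subgroup $H\le G$ put
\[
\widetilde H=\bigcup_{g\in G}H^g .
\]
Invariable generation is a covering condition in terms of these sets: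
\begin{equation}\label{eq:criterion}
X \text{ invariably generates } G \iff X\not\subseteq \widetilde H \text{ for every proper subgroup } H<G .
\end{equation}
Indeed, if some conjugates $g_i^{x_i}$ generate a proper subgroup $H$, then $X\subseteq\widetilde H$, and if $X\subseteq\widetilde H$, then suitable conjugates of the $g_i$ lie in $H$. It suffices to test maximal subgroups in \eqref{eq:criterion}. A proper subgroup $H$ has at most $|G:H|$ conjugates, so $|\widetilde H|\le 1+|G:H|(|H|-1)<|G|$, and $G$ itself is an invariable generating set.

An invariable generating set is \emph{minimal} if no proper subset of it invariably generates $G$, and $m_I(G)$ denotes the largest cardinality of a minimal invariable generating set. Let $m(G)$ be the largest cardinality of a minimal generating set in the ordinary sense. It is known that $m(A\times B)=m(A)+m(B)$ for all finite groups $A$ and $B$. In a nilpotent group every maximal subgroup $M$ is normal, so $\widetilde M=M$ and $m_I=m$; hence $m_I$ is additive on nilpotent groups. It is also known that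
\begin{equation}\label{eq:super}
m_I(A)+m_I(B)\le m_I(A\times B)
\end{equation}
always holds, with equality when $A$ and $B$ have no common composition factors. All of this suggests a positive answer to the following question, posed by Garzoni and Lucchini \cite{GL}.
\begin{quote}
Is $m_I(A)+m_I(B)=m_I(A\times B)$ for every pair $(A,B)$ of finite groups?
\end{quote}
The answer is no. Consider primes $p$ with
\begin{equation}\label{eq:p}
p\equiv 9\pmod{16},\qquad p\equiv 2\pmod 3,\qquad p\equiv\pm2\pmod 5 .
\end{equation}
The first two conditions say $p\equiv 41\pmod{48}$, and of the five residues $41,89,137,185,233$ modulo $240$ the third condition keeps $137$ and $233$. The smallest such prime is $137$, and there are infinitely many by Dirichlet's theorem.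

\begin{theorem}\label{thm:main}
Let $p$ be a prime satisfying \eqref{eq:p}, let $T=\mathrm{PSL}(2,p)$ and $A=T\wr C_2$. Then $m_I(A)=4$ and $m_I(A\times A)=9>m_I(A)+m_I(A)$.
\end{theorem}

The failure of additivity is governed by common quotients. For a prime $q$ let $\mathbb F_q$ be the additive group of the field with $q$ elements and put $r_q(G)=\dim_{\mathbb F_q}\mathrm{Hom}(G,\mathbb F_q)$. Thus $r_q(G)>0$ if and only if $C_q$ is a quotient of $G$.

\begin{theorem}\label{thm:bound}
If $A$ and $B$ have no common nonabelian simple quotient, then
\[
m_I(A\times B)\le m_I(A)+m_I(B)+\sum_q\min\bigl(r_q(A),r_q(B)\bigr).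
\]
In particular, $m_I(A\times B)=m_I(A)+m_I(B)$ whenever $A$ and $B$ have no common simple quotient.
\end{theorem}

Every simple quotient is a composition factor, so the last hypothesis is weaker than having no common composition factor. In the first case that Theorem~\ref{thm:bound} leaves undecided, the answer depends on one property of each factor.

\begin{definition}\label{def:flex}
Let $q$ be a prime with $r_q(A)=1$, let $f\colon A\to\mathbb F_q$ be onto, and let $N=\ker f$; this subgroup does not depend on the choice of $f$. The group $A$ is \emph{flexible} (for $q$) if there are a minimal invariable generating set $\{x_1,\dots,x_m\}$ with $m=m_I(A)$, proper subgroups $M_1,\dots,M_m$ of $A$ with $x_j\in\widetilde M_i\iff j\neq i$, and an element $y\in\bigcap_i\widetilde M_i\setminus N$.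
\end{definition}

\begin{theorem}\label{thm:crit}
Suppose that $A$ and $B$ have no common nonabelian simple quotient, that exactly one prime $q$ satisfies $r_q(A),r_q(B)>0$, and that $r_q(A)=r_q(B)=1$. Then $m_I(A\times B)-m_I(A)-m_I(B)\in\{0,1\}$, and it is $1$ if and only if $A$ and $B$ are both flexible for $q$.
\end{theorem}

\begin{theorem}\label{thm:powers}
Suppose that $A$ has a unique maximal normal subgroup and that its index is a prime $q$. Then for all $k\ge1$, $m_I(A^k)=k\,m_I(A)+k-1$ if $A$ is flexible for $q$, and $m_I(A^k)=k\,m_I(A)$ otherwise. For the groups $A$ of Theorem~\ref{thm:main}, $m_I(A^k)=5k-1$, so $m_I(A^k\times A^l)=m_I(A^k)+m_I(A^l)+1$ for all $k,l\ge1$.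
\end{theorem}

By Theorem~\ref{thm:main}, the bound in Theorem~\ref{thm:bound} is attained with $\sum_q\min(r_q(A),r_q(B))=1$. We do not know whether $m_I(A\times B)-m_I(A)-m_I(B)$ can exceed $1$.

Section~\ref{sec:tools} sets up the tools, and Section~\ref{sec:S4} shows on $S_4\times S_4$ where an extra element could come from and what prevents it there. Sections~\ref{sec:bound} and~\ref{sec:flex} prove the general statements. They reduce Theorem~\ref{thm:main} to showing that $\mathrm{PSL}(2,p)\wr C_2$ is flexible with $m_I=4$, which is done in Sections~\ref{sec:psl}--\ref{sec:end}.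

\section{Witnesses and the maximal subgroups of a product}\label{sec:tools}

Minimality means that no element can be dropped, and by \eqref{eq:criterion} this is certified by one subgroup per element. Let $X$ be an invariable generating set of $G$ and $x\in X$. A \emph{witness} for $x$ is a proper subgroup $H<G$ with $X\setminus\{x\}\subseteq\widetilde H$. Then $x\notin\widetilde H$, since $X\not\subseteq\widetilde H$. In this language the subgroups $M_i$ of Definition~\ref{def:flex} are witnesses for the $x_i$.

\begin{lemma}\label{lem:wit}
Let $X$ be an invariable generating set of $G$.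
\begin{enumerate}
\item[(a)] $X$ is minimal if and only if every $x\in X$ has a witness. A maximal subgroup containing a witness for $x$ is a witness for $x$.
\item[(b)] If $H$ and $H'$ are witnesses for distinct elements $x$ and $x'$, then $x\in\widetilde{H'}\setminus\widetilde H$. In particular $\widetilde H\neq\widetilde{H'}$.
\item[(c)] Let $u_1,\dots,u_n\in G$ be such that $\{u_1,\dots,u_n\}$ invariably generates $G$, and let $H_1,\dots,H_n$ be proper subgroups with $u_j\in\widetilde H_i$ for all $j\ne i$. Then the $u_i$ are distinct and form a minimal invariable generating set, so $m_I(G)\ge n$.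
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:criterion}, $x$ has a witness if and only if $X\setminus\{x\}$ does not invariably generate $G$. Every proper subset of $X$ lies in some $X\setminus\{x\}$, and a subset of a set contained in $\widetilde H$ is contained in $\widetilde H$. This gives the first claim of (a); the second holds because $H\le M$ implies $\widetilde H\subseteq\widetilde M$. For (b), $x\in X\setminus\{x'\}\subseteq\widetilde{H'}$ and $x\notin\widetilde H$. For (c), $u_i\notin\widetilde H_i$ by \eqref{eq:criterion}, so $u_i\neq u_j$ for $j\ne i$, and $H_i$ is a witness for $u_i$.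
\end{proof}

If $\pi\colon G\to A$ is onto and $M\le A$, then $\widetilde{\pi^{-1}(M)}=\pi^{-1}(\widetilde M)$; in particular $\widetilde{M\times B}=\widetilde M\times B$ in $A\times B$. This gives \eqref{eq:super}. Let $X\subseteq A$ and $Y\subseteq B$ be minimal invariable generating sets of largest size. Any conjugates of the elements $(x,1)$ generate $A\times1$, and any conjugates of the elements $(1,y)$ generate $1\times B$, so together these elements invariably generate $A\times B$. If $M$ is a witness for $x$ in $A$, then $M\times B$ is a witness for $(x,1)$, and symmetrically for $(1,y)$.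

An upper bound for $m_I(A\times B)$ is a bound on the number of witnesses that can occur together, so we need the maximal subgroups of a product.

\begin{lemma}\label{lem:max}
Every maximal subgroup $L$ of $A\times B$ is of one of the following types:
\begin{enumerate}
\item[(i)] $L=M\times B$ with $M$ maximal in $A$;
\item[(ii)] $L=A\times M$ with $M$ maximal in $B$;
\item[(iii)] $L$ is \emph{diagonal}: $L=\{(a,b):\theta(aN_1)=bN_2\}$, where $N_1\trianglelefteq A$, $N_2\trianglelefteq B$ and $\theta\colon A/N_1\to B/N_2$ is an isomorphism of simple groups.
\end{enumerate}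
If $L$ is diagonal with $A/N_1\cong C_q$, then $L=\{(a,b):f(a)+g(b)=0\}$ with $f\in\mathrm{Hom}(A,\mathbb F_q)$ and $g\in\mathrm{Hom}(B,\mathbb F_q)$ both nonzero.
\end{lemma}

\begin{proof}
If the projection $M$ of $L$ to $A$ is proper, then $L\le M\times B<A\times B$, so $L=M\times B$ and $M$ is maximal. Symmetrically we get (ii). Suppose that $L$ projects onto both factors. Goursat's lemma states that then $N_1=\{a:(a,1)\in L\}$ and $N_2=\{b:(1,b)\in L\}$ are normal in $A$ and $B$, and that $L$ has the form in (iii) for an isomorphism $\theta\colon A/N_1\to B/N_2$. As $L$ is proper, $A/N_1\ne1$. Suppose $N_1<K<A$ with $K\trianglelefteq A$. Then $L(K\times1)$ is a subgroup that properly contains $L$, and its intersection with $A\times 1$ is $(N_1\times 1)(K\times 1)=K\times1$, so it is proper. This contradicts maximality, and $A/N_1$ is simple. If $A/N_1\cong C_q$, fix an isomorphism $\iota\colon B/N_2\to\mathbb F_q$ and put $f(a)=\iota\theta(aN_1)$, $g(b)=-\iota(bN_2)$.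
\end{proof}

Witnesses of types (i) and (ii) are controlled by projecting to a factor.

\begin{lemma}\label{lem:proj}
Let $\pi\colon G\to A$ be onto, let $X$ be an invariable generating set of $G$, and let $I\subseteq X$ be a set of elements $x$ that have a witness of the form $\pi^{-1}(M_x)$ with $M_x<A$.
\begin{enumerate}
\item[(a)] There is a set $Z$ with $I\subseteq Z\subseteq X$ and $|Z|\le m_I(A)$ such that $\pi(Z)$ invariably generates $A$.
\item[(b)] If $|I|=m_I(A)$, then $\pi(I)$ is a minimal invariable generating set of $A$ with $m_I(A)$ elements, $M_x$ is a witness for $\pi(x)$, and $\pi(X\setminus I)\subseteq\bigcap_{x\in I}\widetilde M_x$.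
\end{enumerate}
\end{lemma}

\begin{proof}
If $\pi(X)\subseteq\widetilde M$ with $M<A$, then $X\subseteq\widetilde{\pi^{-1}(M)}$; so $\pi(X)$ invariably generates $A$. Let $Z\subseteq X$ be minimal such that $\pi(Z)$ invariably generates $A$. Then $\pi$ is injective on $Z$ and $\pi(Z)$ is a minimal invariable generating set, so $|Z|\le m_I(A)$. If $x\in I$, then $\pi(u)\in\widetilde M_x$ for all $u\in X\setminus\{x\}$; were $x\notin Z$, we would have $\pi(Z)\subseteq\widetilde M_x$. Hence $I\subseteq Z$. If $|I|=m_I(A)$, then $Z=I$, and (b) follows from $\pi(X\setminus\{x\})\subseteq\widetilde M_x$.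
\end{proof}

\section{The diagonal witness, and the example $S_4\times S_4$}\label{sec:S4}

By Lemma~\ref{lem:proj}, at most $m_I(A)$ elements have witnesses of type (i) and at most $m_I(B)$ have witnesses of type (ii). To beat \eqref{eq:super} one must use a diagonal witness as well. Suppose that $A$ and $B$ have normal subgroups $N$ and $N'$ of index $2$; call their elements even and the others odd, and let $\Delta$ be the subgroup of pairs of equal parity. We look for elements $(x_i,c_i)$ with witnesses $M_i\times B$, elements $(c'_j,x'_j)$ with witnesses $A\times M'_j$, and one more element with witness $\Delta$. The element $(x_i,c_i)$ must lie in $\Delta$, so $c_i$ has the parity of $x_i$. It must also lie in every $A\times\widetilde M'_j$, so $c_i\in\bigcap_j\widetilde M'_j$. If the $x_i$ invariably generate $A$, some $x_i$ is odd, so $\bigcap_j\widetilde M'_j$ must contain an odd element. This is the element $y$ of Definition~\ref{def:flex}. In particular $N'$ cannot be one of the $M'_j$; for $A=B=C_2$, where $N'=1$ is the only proper subgroup, nothing is gained.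

\begin{example}\label{ex:S4}
The maximal subgroups of $S_4$ are $A_4$ and the conjugates of $D_8$ and of $S_3$. The nontrivial classes lie in the three sets $\widetilde M$ as follows ($+$ means contained, $-$ means disjoint).
\begin{center}
\begin{tabular}{c|ccc}
 & $A_4$ & $\widetilde D_8$ & $\widetilde S_3$\\ \hline
$(12)$ & $-$ & $+$ & $+$\\
$(123)$ & $+$ & $-$ & $+$\\
$(12)(34)$ & $+$ & $+$ & $-$\\
$(1234)$ & $-$ & $+$ & $-$
\end{tabular}
\end{center}
A set invariably generates $S_4$ if and only if its rows have a $-$ in each column. So $x_1=(123)$ and $x_2=(1234)$ form a minimal invariable generating set with witnesses $D_8$ and $S_3$, and $y=(12)$ is an odd element of $\widetilde D_8\cap\widetilde S_3$. Consider the five elements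
\[
(x_1,1),\quad (x_2,y),\quad (1,x_1),\quad (y,x_2),\quad (1,y)
\]
of $S_4\times S_4$. The only simple quotient of $S_4$ is $S_4/A_4$, so by Lemma~\ref{lem:max} the only diagonal maximal subgroup is $\Delta$. The five elements invariably generate, because $x_1$ and $x_2$ occur in each coordinate and $(1,y)\notin\Delta$. They have the witnesses $D_8\times S_4$, $S_3\times S_4$, $S_4\times D_8$, $S_4\times S_3$ and $\Delta$. A set of size $2$ has thus produced a minimal set of size $2+2+1$.

This does not beat additivity, because $m_I(S_4)=3$. There are only three columns, so $m_I(S_4)\le3$ by Lemma~\ref{lem:wit}(b), and the first three rows form a minimal set with witnesses $A_4$, $D_8$, $S_3$. A minimal set of size $3$ has $A_4$ among its maximal witnesses, so $S_4$ is not flexible, and Theorem~\ref{thm:crit} gives $m_I(S_4\times S_4)=6$.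
\end{example}

The example shows the obstacle. The odd element $x_2=(1234)$ can be traded for the even element $(12)(34)$, which has the same position relative to $\widetilde D_8$ and $\widetilde S_3$. After the trade, $y$ can be added to the set with the witness $A_4$. In general, let $x_i,M_i,y$ be as in Definition~\ref{def:flex}. If there were elements $x_i'\in N$ with $x'_j\in\widetilde M_i$ for $j\neq i$ such that $\{x'_1,\dots,x'_m,y\}$ invariably generates $A$, then Lemma~\ref{lem:wit}(c), with the subgroups $M_1,\dots,M_m,N$, would give $m_I(A)\ge m+1$. A flexible group must therefore have witnesses that the elements of $N$ cannot separate in this way. Section~\ref{sec:wreath} exhibits such witnesses in $\mathrm{PSL}(2,p)\wr C_2$.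

\section{The upper bound}\label{sec:bound}

The hypothesis of Theorem~\ref{thm:bound} is used once: it makes every diagonal maximal subgroup the kernel of a homomorphism to some $\mathbb F_q$. Such a subgroup $L$ is normal, so $\widetilde L=L$, and diagonal witnesses can be counted by linear algebra. The naive count allows $r_q(A)+r_q(B)$ of them. The improvement to $\min(r_q(A),r_q(B))$ comes from the fact that a functional in their span that factors through $A$ costs an element of the set $Z$ of Lemma~\ref{lem:proj}.

\begin{proof}[Proof of Theorem~\ref{thm:bound}]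
Let $X$ be a minimal invariable generating set of $A\times B$, write $x=(a_x,b_x)$ for $x\in X$, and choose a maximal witness $L_x$ for each $x$. Let $I$, $J$, $K$ be the sets of $x$ for which $L_x$ is of type (i), (ii), (iii) in Lemma~\ref{lem:max}. Identify $\mathrm{Hom}(A\times B,\mathbb F_q)$ with $V_q=\mathrm{Hom}(A,\mathbb F_q)\oplus\mathrm{Hom}(B,\mathbb F_q)$, where $(f,g)$ sends $(a,b)$ to $f(a)+g(b)$. By hypothesis, for $x\in K$ there are a prime $q(x)$ and $\varphi_x=(f_x,g_x)\in V_{q(x)}$ with $f_x,g_x\neq0$ and $L_x=\ker\varphi_x$. Since $L_x$ is normal,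
\begin{equation}\label{eq:dual}
\varphi_x(x)\ne0,\qquad \varphi_x(u)=0\quad\text{for } u\in X\setminus\{x\}.
\end{equation}
Put $K_q=\{x\in K:q(x)=q\}$, and let $\mathcal L_q\le V_q$ be the span of the $\varphi_x$ with $x\in K_q$. Evaluating a linear relation $\sum c_x\varphi_x=0$ at $x\in K_q$ gives $c_x=0$ by \eqref{eq:dual}, so $\dim\mathcal L_q=|K_q|$. Also by \eqref{eq:dual}, every element of $\mathcal L_q$ vanishes on $X\setminus K_q$. Let $\mathcal L_q^A$ and $\mathcal L_q^B$ be the subspaces of elements of $\mathcal L_q$ of the form $(f,0)$ and $(0,g)$. We claim that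
\begin{equation}\label{eq:IJ}
|I|+\sum_q\dim\mathcal L_q^A\le m_I(A),\qquad |J|+\sum_q\dim\mathcal L_q^B\le m_I(B).
\end{equation}
By symmetry it suffices to prove the first inequality. Take $Z\supseteq I$ as in Lemma~\ref{lem:proj}(a) for the projection to $A$. Let $0\neq(f,0)\in\mathcal L_q^A$. Since $\ker f$ is a proper normal subgroup and the $a_z$ with $z\in Z$ invariably generate $A$, we have $f(a_z)\neq0$ for some $z\in Z$, and $z\in K_q$ because $(f,0)$ vanishes on $X\setminus K_q$. So the linear map $\mathcal L_q^A\to\mathbb F_q^{Z\cap K_q}$, $(f,0)\mapsto(f(a_z))_z$, is injective, and $\dim\mathcal L_q^A\le|Z\cap K_q|$. The sets $I$ and $Z\cap K_q$ are pairwise disjoint subsets of $Z$, and $|Z|\le m_I(A)$. This proves \eqref{eq:IJ}.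

Consider the map $\mathcal L_q\to(\mathrm{Hom}(A,\mathbb F_q)\oplus0)/\mathcal L_q^A$ that sends $(f,g)$ to the class of $(f,0)$. If $(f,g)$ is in its kernel, then $(f,0)\in\mathcal L_q$ and hence $(0,g)\in\mathcal L_q$; so the kernel is $\mathcal L_q^A\oplus\mathcal L_q^B$. The image has dimension at most $r_q(A)$. Exchanging $A$ and $B$ gives the same bound with $r_q(B)$, so
\[
|K_q|=\dim\mathcal L_q\le\dim\mathcal L_q^A+\dim\mathcal L_q^B+\min\bigl(r_q(A),r_q(B)\bigr).
\]
Summing over $q$ and adding \eqref{eq:IJ} bounds $|X|=|I|+|J|+\sum_q|K_q|$ as stated. If $A$ and $B$ have no common simple quotient, then $\min(r_q(A),r_q(B))=0$ for all $q$, and equality follows from \eqref{eq:super}.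
\end{proof}

\section{Flexible groups}\label{sec:flex}

Let $x_i,M_i,y,f$ be as in Definition~\ref{def:flex}. Each set $\widetilde M_i$ is closed under taking powers, so all powers of $y$ lie in $\bigcap_i\widetilde M_i$. Replacing $y$ by a power, we may and do assume $f(y)=1$. For $c\in\mathbb F_q$ we write $y^c$ for $y^n$, where $n\in\{0,\dots,q-1\}$ represents $c$. Then $f(y^c)=c$: the powers of $y$ realize every value of $f$ without leaving any $\widetilde M_i$.

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
Let $m=m_I(A)$ and $m'=m_I(B)$, and let $f\colon A\to\mathbb F_q$ and $g\colon B\to\mathbb F_q$ be onto. By Theorem~\ref{thm:bound} and \eqref{eq:super}, $m_I(A\times B)\in\{m+m',m+m'+1\}$.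

Suppose that both groups are flexible, with data $x_i,M_i,y$ for $A$ and $x'_j,M'_j,y'$ for $B$, where $f(y)=g(y')=1$. As in Example~\ref{ex:S4}, consider the $m+m'+1$ elements
\begin{equation}\label{eq:set}
\bigl(x_i,\,y'^{\,f(x_i)}\bigr)\ \ (1\le i\le m),\qquad \bigl(y^{\,g(x'_j)},\,x'_j\bigr)\ \ (1\le j\le m'),\qquad (1,y').
\end{equation}
They invariably generate $A\times B$. Indeed, the first coordinates include all $x_i$ and the second coordinates include all $x_j'$, which rules out maximal subgroups of types (i) and (ii). By the hypotheses, a diagonal maximal subgroup has the form $\{(a,b):\lambda f(a)+\mu g(b)=0\}$ with $\lambda,\mu\ne0$; it is normal and does not contain $(1,y')$. Now apply Lemma~\ref{lem:wit}(c). For the element with first coordinate $x_i$ in the first family take $M_i\times B$: the other elements have first coordinate $x_l$ with $l\ne i$ or a power of $y$, and these lie in $\widetilde M_i$. For the second family take $A\times M'_j$: the other elements have second coordinate $x'_l$ with $l\neq j$ or a power of $y'$. For $(1,y')$ take $\{(a,b):f(a)=g(b)\}$, which contains both families by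 the choice of the exponents. Hence $m_I(A\times B)=m+m'+1$.

Conversely, let $X$ be a minimal invariable generating set with $|X|=m+m'+1$, and use the notation of the proof of Theorem~\ref{thm:bound}. Here $K=K_q$ and $|K|=\dim\mathcal L_q\le\dim V_q=2$. If $|K|=0$, then $|X|\le m+m'$ by \eqref{eq:IJ}. If $|K|=2$, then $\mathcal L_q=V_q$, so $\dim\mathcal L_q^A=\dim\mathcal L_q^B=1$ and $|X|\le(m-1)+(m'-1)+2$. Both are impossible, so $K=\{k\}$ and $|I|+|J|=m+m'$, which forces $|I|=m$ and $|J|=m'$. By Lemma~\ref{lem:proj}(b), the $a_x$ with $x\in I$ form a minimal invariable generating set of $A$ of size $m$ with witnesses $M_x$, where $L_x=M_x\times B$, and the $b_j$ with $j\in J$ invariably generate $B$. Since $g_k\ne0$, there is $j\in J$ with $g_k(b_j)\neq0$. As $j\neq k$, \eqref{eq:dual} gives $f_k(a_j)=-g_k(b_j)\neq0$, and $f_k$ is a multiple of $f$, so $a_j\notin\ker f$. As $j\notin I$, Lemma~\ref{lem:proj}(b) gives $a_j\in\bigcap_{x\in I}\widetilde M_x$. So $A$ is flexible with $y=a_j$, and by symmetry $B$ is flexible.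
\end{proof}

For powers, Theorem~\ref{thm:crit} cannot be iterated, since $r_q(A^{k-1})=k-1$. We argue with all $k$ coordinates at once. The statement about the groups of Theorem~\ref{thm:main} is deduced in Section~\ref{sec:end}.

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:powers}]
Let $N$ be the maximal normal subgroup of $A$, let $f\colon A\to\mathbb F_q$ have kernel $N$, and let $m=m_I(A)$. Every nonzero homomorphism $A\to\mathbb F_q$ has kernel $N$, so $r_q(A)=1$. Let $\pi_i\colon A^k\to A$ be the projections. Then $e_i=f\circ\pi_i$ $(1\le i\le k)$ is a basis of $\mathrm{Hom}(A^k,\mathbb F_q)$. Every maximal subgroup of $A^k$ is either $\pi_i^{-1}(M)$ with $M\ne N$ maximal in $A$, or the kernel of a nonzero functional $\sum_ic_ie_i$. This follows by induction on $k$ from Lemma~\ref{lem:max} applied to $A^{k-1}\times A$: the subgroup $\pi_i^{-1}(N)$ is $\ker e_i$, and a diagonal subgroup is the kernel of a functional because $A/N\cong C_q$ is the only simple quotient of the last factor.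

\emph{Upper bounds.} Let $X$ be a minimal invariable generating set of $A^k$ with chosen maximal witnesses. Let $I_i$ be the set of $x\in X$ whose witness is $\pi_i^{-1}(M_x)$ with $M_x\neq N$, and let $K$ be the set of the remaining $x$, with witnesses $\ker\varphi_x$. The $\varphi_x$ satisfy \eqref{eq:dual}, so they are linearly independent and $|K|\le k$. By Lemma~\ref{lem:proj}(a), $|I_i|\le m$. If $|K|\le k-1$, then $|X|\le km+k-1$. If $|K|=k$, then each $e_i$ is a combination of the $\varphi_x$ and so vanishes on $X\setminus K$. Then $\pi_i(I_i)\subseteq N$ does not invariably generate $A$, so $|I_i|\le m-1$ by Lemma~\ref{lem:proj}(b), and $|X|\le k(m-1)+k=km$. In both cases $|X|\le km+k-1$.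

Suppose now that $A$ is not flexible. Call $i$ \emph{full} if $|I_i|=m$, and let $k'$ be the number of indices that are not full. If $i$ is full, then by Lemma~\ref{lem:proj}(b) the set $\pi_i(I_i)$ and the subgroups $M_x$ $(x\in I_i)$ are as in Definition~\ref{def:flex}, and $\pi_i(K)\subseteq\bigcap_{x\in I_i}\widetilde M_x$. This intersection lies in $N$ because $A$ is not flexible. So the vectors $v_u=(e_1(u),\dots,e_k(u))\in\mathbb F_q^k$, $u\in K$, vanish in all full coordinates. They are linearly independent: if $\varphi_x=\sum_ic_ie_i$, then $\varphi_x(u)$ is the scalar product of $(c_i)$ with $v_u$, so a relation $\sum_u\lambda_uv_u=0$ gives $\lambda_x\varphi_x(x)=0$ by \eqref{eq:dual}. Hence $|K|\le k'$ and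
\[
|X|\le (k-k')m+k'(m-1)+k'=km .
\]
With \eqref{eq:super} this gives $m_I(A^k)=km$.

\emph{Lower bound for flexible $A$.} Take data $x_j,M_j,y$ with $f(y)=1$. For $1\le i\le k$ and $1\le j\le m$, let $x_j^{(i)}\in A^k$ have $i$th coordinate $x_j$ and all other coordinates $y^{f(x_j)}$. For $2\le i\le k$, let $y^{(i)}$ have $i$th coordinate $y$ and all other coordinates $1$. These $km+k-1$ elements invariably generate $A^k$. The $i$th coordinates include $x_1,\dots,x_m$, which rules out $\pi_i^{-1}(M)$. If $\sum_ic_ie_i$ vanishes on all the elements, then the $y^{(i)}$ give $c_2=\dots=c_k=0$, and then $c_1f(x_j)=0$ for all $j$; since some $x_j$ is not in $N$, also $c_1=0$. Now apply Lemma~\ref{lem:wit}(c). For $x_j^{(i)}$ take $\pi_i^{-1}(M_j)$: every other element has $i$th coordinate $x_l$ with $l\ne j$ or a power of $y$. For $y^{(i)}$ take $\ker(e_1-e_i)$: on each $x_j^{(l)}$ all $e_n$ take the same value $f(x_j)$, and $e_1$ and $e_i$ both vanish on $y^{(l)}$ for $l\neq i$. Hence $m_I(A^k)=km+k-1$.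
\end{proof}

\section{Classes, subgroups and squares in $\mathrm{PSL}(2,p)$}\label{sec:psl}

From now on $p$ satisfies \eqref{eq:p}, $T=\mathrm{PSL}(2,p)$ and $E=\mathrm{PGL}(2,p)$. The congruences give
\begin{equation}\label{eq:arith}
p-1=8\cdot\text{odd},\qquad \tfrac{p-1}2=4\cdot\text{odd},\qquad \tfrac{p+1}2 \text{ is odd and divisible by } 3 .
\end{equation}
We recall the standard facts that we need; see \cite[\S II.8]{Hup}.
\begin{enumerate}
\item[(F1)] $T$ is simple, $|E:T|=2$, and $E$ acting by conjugation is $\mathrm{Aut}(T)$. In particular $C_E(T)=1$.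
\item[(F2)] Let $\hat C_-$ be the image in $E$ of the diagonal matrices (a split torus), and let $\hat C_+$ be the image of $\mathbb F_{p^2}^\times$ acting on $\mathbb F_{p^2}\cong\mathbb F_p^2$ by multiplication (a nonsplit torus). Then $\hat C_\pm$ is cyclic of order $p\pm1$, and $C_\pm=\hat C_\pm\cap T$ has order $(p\pm1)/2$. Hence $E=T\hat C_\pm$.
\item[(F3)] A nontrivial element of $E$ either is \emph{unipotent}, that is, has order $p$ and lies in $T$, or is conjugate into $\hat C_-$ or $\hat C_+$. The three cases correspond to a characteristic polynomial with a double root, two distinct roots in $\mathbb F_p$, or no root in $\mathbb F_p$.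
\item[(F4)] $N_T(C_\pm)$ is dihedral of order $p\pm1$, and its elements outside $C_\pm$ invert $C_\pm$. The normalizer in $T$ of a subgroup of order $p$ is a \emph{Borel subgroup}, a conjugate of the image $B$ of the upper triangular matrices; $B$ has order $p(p-1)/2$ and contains $C_-$.
\end{enumerate}
If $t\in T$ and $t^e\in\hat C_\pm$, write $e=uc$ with $u\in T$, $c\in\hat C_\pm$; then $t^u\in C_\pm$. So a nontrivial element of $T$ is unipotent, \emph{split} ($T$-conjugate into $C_-$) or \emph{nonsplit} ($T$-conjugate into $C_+$). The numbers $p$, $(p-1)/2$, $(p+1)/2$ are pairwise coprime, so the three types are exclusive, and the type is determined by which of the three numbers the order of the element divides.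

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(a)] $T$ has exactly one class of elements of each of the orders $2$, $4$ and $3$. The elements of order $2$ and $4$ are split, and those of order $3$ are nonsplit.
\item[(b)] If $t\in T$ is not unipotent, then $t^E=t^T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The types follow from \eqref{eq:arith}. The cyclic group $C_-$ has one element of order $2$ and two mutually inverse elements of order $4$, and $C_+$ has two mutually inverse elements of order $3$. Inverse elements of $C_\pm$ are conjugate in $T$ by (F4).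

(b) We may assume $t\in C_\pm$. Every $e\in E$ is $cu$ with $c\in\hat C_\pm$ and $u\in T$, and $t^{cu}=t^u$.
\end{proof}

Define three unions of conjugacy classes of $T$:
\begin{align*}
\mathfrak B&=\{1\}\cup\{\text{unipotent elements}\}\cup\{\text{split elements}\},\\
\mathfrak D&=\{1\}\cup\{\text{involutions}\}\cup\{\text{nonsplit elements}\},\\
\mathfrak S&=\{t\in T: |t|\in\{1,2,3,4\}\}.
\end{align*}

\begin{lemma}\label{lem:subT}
\begin{enumerate}
\item[(a)] Each of $\mathfrak B,\mathfrak D,\mathfrak S$ equals $\widetilde R$ for a proper subgroup $R<T$, and for every proper subgroup $R<T$ the set $\widetilde R$ is contained in one of them.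
\item[(b)] $\mathfrak B\cap\mathfrak D\subseteq\mathfrak S$, and neither $\mathfrak D$ nor $\mathfrak S$ contains a unipotent element.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Dickson's theorem \cite[Hauptsatz II.8.27]{Hup}, a proper subgroup of $\mathrm{PSL}(2,p)$ has a normal subgroup of order $p$, or is cyclic of order $z$ or dihedral of order $2z$ with $z\mid(p\pm1)/2$, or is isomorphic to $A_4$, $S_4$ or $A_5$; moreover $S_4$ occurs when $p^2\equiv1\pmod{16}$, and $A_5$ occurs only when $p^2\equiv1\pmod5$ or $p=5$. By \eqref{eq:p}, $T$ has a subgroup $S\cong S_4$ and no subgroup $A_5$.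

The order of $B$ is prime to $(p+1)/2$, so $\widetilde B\subseteq\mathfrak B$; and $B$ contains $C_-$ and a Sylow $p$-subgroup, so $\widetilde B=\mathfrak B$. The group $D=N_T(C_+)$ consists of $C_+$ and involutions, and all involutions of $T$ are conjugate, so $\widetilde D=\mathfrak D$. The group $S$ has elements of exactly the orders $1,2,3,4$, so $\widetilde S=\mathfrak S$ by Lemma~\ref{lem:classes}(a).

Let $R<T$ be proper. If $R$ has a normal subgroup of order $p$, it lies in a Borel subgroup. If $R$ is cyclic or dihedral with $z\mid(p-1)/2$, its nontrivial elements are split or involutions, and involutions are split, so $R\subseteq\mathfrak B$. If $z\mid(p+1)/2$, its nontrivial elements are nonsplit or involutions, so $R\subseteq\mathfrak D$. If $R\cong A_4$ or $S_4$, then $R\subseteq\mathfrak S$. The three sets are closed under conjugation, so they contain $\widetilde R$ as well.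

(b) Nonsplit elements are not in $\mathfrak B$, so $\mathfrak B\cap\mathfrak D$ consists of $1$ and the involutions. Elements of $\mathfrak D$ and $\mathfrak S$ have order prime to $p$.
\end{proof}

For a coset $\varepsilon\in\{T,E\setminus T\}$ let $Q_\varepsilon=\{e^2:e\in\varepsilon\}$. This is a subset of $T$, and it is closed under $T$-conjugation because $\varepsilon$ is. The two sets of squares differ already on elements of order $2$ and $4$.

\begin{lemma}\label{lem:squares}
Let $z,v\in T$ have orders $4$ and $2$. Then
\[
z\in Q_{E\setminus T}\setminus Q_T,\qquad v\in Q_T\setminus Q_{E\setminus T},\qquad 1\in Q_T\cap Q_{E\setminus T}.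
\]
\end{lemma}

\begin{proof}
A square root of $z$ has order $8$, and $8$ divides none of $p$, $(p-1)/2$, $(p+1)/2$; so $z\notin Q_T$. The group $\hat C_-$ contains an element $e$ of order $8$, which is therefore not in $T$, and $e^2\in T$ has order $4$. By Lemma~\ref{lem:classes}(a), $z$ is $T$-conjugate to $e^2$, so $z\in Q_{E\setminus T}$. In the same way $v$ is $T$-conjugate to $z^2$, so $v\in Q_T$. A square root of $v$ in $E$ has order $4$, and $4\nmid p+1$, so by (F3) it is conjugate into $\hat C_-$. The unique subgroup of order $4$ of $\hat C_-$ lies in $C_-$, because $4$ divides $|C_-|$. So the square root lies in $T$, and $v\notin Q_{E\setminus T}$. Finally $1=1^2\in Q_T$, and the involution of $\hat C_+$ is not in $T$ because $C_+$ has odd order, so $1\in Q_{E\setminus T}$.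
\end{proof}

\section{The subgroups of $T\wr C_2$ up to covering}\label{sec:wreath}

Let $A=T\wr C_2=N\langle\tau\rangle$, where $N=T\times T$, $\tau^2=1$ and $(r,s)^\tau=(s,r)$. Elements of $N$ are \emph{even}, the others are \emph{odd}. The normal subgroups of $N$ are $1$, the two factors and $N$, and $\tau$ swaps the factors, so $N$ is a minimal normal subgroup of $A$. Also $C_A(N)=1$, since $Z(N)=1$ and odd elements swap the factors. A normal subgroup $K$ of $A$ with $K\cap N=1$ centralizes $N$, so the normal subgroups of $A$ are $1$, $N$, $A$. Thus
\begin{equation}\label{eq:normal}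
N \text{ is the unique maximal normal subgroup of } A,\quad r_2(A)=1,\quad r_q(A)=0 \text{ for } q\neq2 .
\end{equation}

The reason to look at this group is that it has two subgroups of order $2|T|$ whose even parts are graphs of an inner and of an outer automorphism of $T$. By Lemma~\ref{lem:classes}(b) the two graphs meet the same classes of $N$, apart from pairs of unipotent elements, while by Lemma~\ref{lem:squares} odd elements will separate the two subgroups. These are witnesses of the kind asked for at the end of Section~\ref{sec:S4}.

Write $\sim_T$ for conjugacy in $T$. For an odd element $h=(a,b)\tau$ put $\gamma(h)=ba\in T$; it is the second coordinate of $h^2=(ab,ba)$.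

\begin{lemma}\label{lem:odd}
Two odd elements $h,h'$ are conjugate in $A$ if and only if $\gamma(h)\sim_T\gamma(h')$. In particular $h$ is conjugate to $(1,\gamma(h))\tau$.
\end{lemma}

\begin{proof}
From $\tau(c,d)=(d,c)\tau$ we get $\bigl((a,b)\tau\bigr)^{(c,d)}=(c^{-1}ad,\,d^{-1}bc)\tau$, which replaces $ba$ by $(ba)^d$. Conjugation by $\tau$ gives $(b,a)\tau$ and replaces $ba$ by $ab=(ba)^b$. So the $T$-class of $\gamma(h)$ is an invariant of the $A$-class of $h$. Conversely, conjugation by $(a,1)$ sends $(a,b)\tau$ to $(1,ba)\tau$, and conjugation by $(c,c)$ sends $(1,g)\tau$ to $(1,g^c)\tau$.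
\end{proof}

For a union $\mathfrak R$ of conjugacy classes of $T$ and a coset $\varepsilon\in\{T,E\setminus T\}$ put
\begin{align*}
\mathcal W(\mathfrak R)&=\{(t,s):t,s\in\mathfrak R\}\cup\{h \text{ odd}:\gamma(h)\in\mathfrak R\},\\
\mathcal M_\varepsilon&=\{(t,s):s\sim_Tt^e\text{ for } e\in\varepsilon\}\cup\{h\text{ odd}:\gamma(h)\in Q_\varepsilon\}.
\end{align*}
The $T$-class of $t^e$ does not depend on the choice of $e\in\varepsilon$, since two choices differ by an element of $T$. Note that $\mathcal W(\mathfrak R)\cap\mathcal W(\mathfrak R')=\mathcal W(\mathfrak R\cap\mathfrak R')$; in particular $\mathcal W$ preserves inclusions.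

\begin{proposition}\label{prop:six}
Each of the six sets
\[
N,\quad \mathcal W(\mathfrak B),\quad\mathcal W(\mathfrak D),\quad\mathcal W(\mathfrak S),\quad\mathcal M_T,\quad\mathcal M_{E\setminus T}
\]
equals $\widetilde H$ for a proper subgroup $H<A$, and for every proper subgroup $H<A$ the set $\widetilde H$ is contained in one of the six. Consequently $X\subseteq A$ invariably generates $A$ if and only if $X$ is contained in none of the six sets.
\end{proposition}

\begin{proof}
We use the following formulas for $x=(1,g)\tau$ with $g\in T$:
\begin{equation}\label{eq:x}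
(r,s)^x=(r,s^g)^\tau=(s^g,r),\qquad x^2=(g,g).
\end{equation}

\emph{Wreath subgroups.} Let $R\le T$ and $R\wr C_2=(R\times R)\langle\tau\rangle$. An even element $(t,s)$ is conjugate into $R\times R$ if and only if $t,s\in\widetilde R$. The values of $\gamma$ on the odd elements of $R\wr C_2$ are the elements of $R$, so by Lemma~\ref{lem:odd} an odd $h$ is conjugate into $R\wr C_2$ if and only if $\gamma(h)\in\widetilde R$. Thus
\begin{equation}\label{eq:wr}
\widetilde{R\wr C_2}=\mathcal W(\widetilde R),
\end{equation}
and Lemma~\ref{lem:subT}(a) gives the first claim for the three sets $\mathcal W$. For $N$ it holds because $N$ is normal.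

\emph{Diagonal subgroups.} Let $\alpha\in E$ and $\varepsilon=\alpha T$. Put $\Gamma_\alpha=\{(t,\alpha t\alpha^{-1}):t\in T\}$ and $x_\alpha=(1,\alpha^2)\tau$, where $\alpha^2\in T$. By \eqref{eq:x}, $(t,\alpha t\alpha^{-1})^{x_\alpha}=(\alpha^{-1}t\alpha,t)\in\Gamma_\alpha$ and $x_\alpha^2=(\alpha^2,\alpha^2)\in\Gamma_\alpha$. So $H_\alpha=\Gamma_\alpha\cup\Gamma_\alpha x_\alpha$ is a subgroup of order $2|T|<|A|$. We claim that
\begin{equation}\label{eq:diag}
\widetilde H_\alpha=\mathcal M_\varepsilon .
\end{equation}
The odd elements of $H_\alpha$ are $(t,\alpha t\alpha^{-1})(1,\alpha^2)\tau=(t,\alpha t\alpha)\tau$, with $\gamma=\alpha t\alpha t=(\alpha t)^2$. As $t$ runs through $T$, $\alpha t$ runs through $\varepsilon$. Since $Q_\varepsilon$ is closed under $T$-conjugation, Lemma~\ref{lem:odd} shows that the odd parts of the two sides of \eqref{eq:diag} agree. For the even parts, fix $e=\alpha^{-1}\in\varepsilon$, so that $\Gamma_\alpha=\{(t,t^e)\}$. If $s=(t^e)^c$ with $c\in T$, then $(t,s)=(t,t^e)^{(1,c)}\in\widetilde H_\alpha$. For the converse inclusion it suffices to see that the condition $s\sim_Tt^e$ is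 invariant under $A$. It is invariant under $N$ because $(t^c)^e=(t^e)^{c^e}$ with $c^e\in T$. It is invariant under $\tau$ because $s\sim_Tt^e$ implies $s^e\sim_Tt^{e^2}\sim_Tt$. This proves \eqref{eq:diag}, and hence the first claim for $\mathcal M_T$ and $\mathcal M_{E\setminus T}$.

\emph{An arbitrary proper subgroup.} Let $H<A$ be proper. If $H\le N$, then $\widetilde H\subseteq N$. Otherwise, by Lemma~\ref{lem:odd}, we may replace $H$ by a conjugate that contains some $x=(1,g)\tau$. Put $H_0=H\cap N$, so that $H=H_0\cup H_0x$. Conjugation by $x$ maps $H_0$ onto itself, and by \eqref{eq:x} the second projection of $H_0^x$ is the first projection of $H_0$. So the two projections of $H_0$ are the same subgroup $R\le T$. Moreover $g\in R$, because $x^2=(g,g)\in H_0$. Hence $H\le R\wr C_2$. If $R\ne T$, then \eqref{eq:wr} and Lemma~\ref{lem:subT}(a) put $\widetilde H$ into one of the three sets $\mathcal W$.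

Let $R=T$. Then $H_0\neq N$, since otherwise $H=A$. By Goursat's lemma, as recalled in the proof of Lemma~\ref{lem:max}, and the simplicity of $T$, the group $H_0$ is the graph of an automorphism of $T$; by (F1), $H_0=\Gamma_\alpha$ for some $\alpha\in E$. By \eqref{eq:x}, $(g^{-1}\alpha t\alpha^{-1}g,\,t)\in\Gamma_\alpha$ for all $t\in T$, that is, $t=(\alpha g^{-1}\alpha)\,t\,(\alpha g^{-1}\alpha)^{-1}$. So $\alpha g^{-1}\alpha\in C_E(T)=1$ and $g=\alpha^2$. Thus $H=H_\alpha$, and \eqref{eq:diag} applies. The last statement follows from \eqref{eq:criterion}.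
\end{proof}

\begin{remark}
The subgroup $H_1$ is the direct product of the diagonal copy of $T$ with $\langle\tau\rangle$. For $\alpha\notin T$, the map $(t,\alpha t\alpha^{-1})x_\alpha^i\mapsto t\alpha^i$ $(i=0,1)$ is an isomorphism $H_\alpha\to\mathrm{PGL}(2,p)$, by the two formulas that show that $H_\alpha$ is a subgroup.
\end{remark}

\section{The counterexample}\label{sec:end}

By Proposition~\ref{prop:six}, each element $x$ of a minimal invariable generating set $X$ of $A$ has a witness $H$ with $\widetilde H$ equal to one of the six sets: $X\setminus\{x\}$ lies in one of them. We call this set itself a witness for $x$. The question becomes combinatorial, as for $S_4$, now with six columns. By Lemma~\ref{lem:wit}(b) we have $m_I(A)\le6$; two relations among the six sets lower this to $4$.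

\begin{proposition}\label{prop:upper}
$m_I(A)\le4$.
\end{proposition}

\begin{proof}
Suppose that $X$ is a minimal invariable generating set with $|X|\ge5$, and choose for each element a witness among the six sets. By Lemma~\ref{lem:wit}(b) the chosen sets are distinct, and each element lies in the sets chosen for the other elements.

The three sets $\mathcal W$ are not all chosen. Otherwise the element with witness $\mathcal W(\mathfrak S)$ lies in $\mathcal W(\mathfrak B)\cap\mathcal W(\mathfrak D)=\mathcal W(\mathfrak B\cap\mathfrak D)$, which is contained in $\mathcal W(\mathfrak S)$ by Lemma~\ref{lem:subT}(b).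

Since at least five sets are chosen, they are $N$, $\mathcal M_T$, $\mathcal M_{E\setminus T}$ and two of the sets $\mathcal W$. Let $x$ be the element with witness $\mathcal M_T$. It lies in $N$, say $x=(t,s)$. From $x\notin\mathcal M_T$ we get $s\not\sim_Tt$, and from $x\in\mathcal M_{E\setminus T}$ we get $s\sim_Tt^e$ with $e\in E\setminus T$. So $t^E\neq t^T$, and $t$ is unipotent by Lemma~\ref{lem:classes}(b). But $x$ lies in two of the sets $\mathcal W$, hence in $\mathcal W(\mathfrak D)$ or $\mathcal W(\mathfrak S)$, so $t\in\mathfrak D\cup\mathfrak S$. This contradicts Lemma~\ref{lem:subT}(b).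
\end{proof}

The last paragraph of this proof is the point at which $A$ differs from $S_4$: it shows that $N$ cannot be added to the four witnesses $\mathcal W(\mathfrak S)$, $\mathcal W(\mathfrak B)$, $\mathcal M_T$, $\mathcal M_{E\setminus T}$. These four do occur together, and their intersection contains an odd element.

\begin{proposition}\label{prop:flex}
$m_I(A)=4$, and $A$ is flexible for $q=2$.
\end{proposition}

\begin{proof}
Let $s$ generate $C_-$; it is split of order $(p-1)/2>4$. Let $w,z,v\in T$ have orders $3,4,2$. Put
\[
x_1=(s,s),\qquad x_2=(w,w),\qquad x_3=(1,z)\tau,\qquad x_4=(1,v)\tau,\qquad y=\tau .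
\]
Membership in the six sets is as follows.
\begin{center}
\begin{tabular}{c|cccccc}
 & $N$ & $\mathcal W(\mathfrak D)$ & $\mathcal W(\mathfrak S)$ & $\mathcal W(\mathfrak B)$ & $\mathcal M_T$ & $\mathcal M_{E\setminus T}$\\ \hline
$x_1$ & $+$ & $-$ & $-$ & $+$ & $+$ & $+$\\
$x_2$ & $+$ & $+$ & $+$ & $-$ & $+$ & $+$\\
$x_3$ & $-$ & $-$ & $+$ & $+$ & $-$ & $+$\\
$x_4$ & $-$ & $+$ & $+$ & $+$ & $+$ & $-$\\
$y$   & $-$ & $+$ & $+$ & $+$ & $+$ & $+$
\end{tabular}
\end{center}
The columns $\mathcal W(\mathfrak R)$ record whether $s$, $w$, $\gamma(x_3)=z$, $\gamma(x_4)=v$, $\gamma(y)=1$ lie in $\mathfrak R$. The element $s$ is split of order greater than $4$, so it lies in $\mathfrak B$ only. The element $w$ is nonsplit of order $3$, so it lies in $\mathfrak D$ and $\mathfrak S$ but not in $\mathfrak B$. The element $z$ is split of order $4$, so it lies in $\mathfrak B$ and $\mathfrak S$ but not in $\mathfrak D$. The split involution $v$ and the identity lie in all three sets. In the columns $\mathcal M_\varepsilon$, the rows $x_1,x_2$ follow from Lemma~\ref{lem:classes}(b), which gives $t\sim_Tt^e$ for $t\in\{s,w\}$ and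 all $e\in E$, and the rows $x_3,x_4,y$ are Lemma~\ref{lem:squares}.

Every column has a $-$ in one of the first four rows, so $\{x_1,\dots,x_4\}$ invariably generates $A$ by Proposition~\ref{prop:six}. Choose proper subgroups $M_1,\dots,M_4$ with
\[
\widetilde M_1=\mathcal W(\mathfrak S),\qquad \widetilde M_2=\mathcal W(\mathfrak B),\qquad \widetilde M_3=\mathcal M_T,\qquad \widetilde M_4=\mathcal M_{E\setminus T}.
\]
The last four columns show that $x_j\in\widetilde M_i\iff j\neq i$. So $m_I(A)\ge4$ by Lemma~\ref{lem:wit}(c), and equality holds by Proposition~\ref{prop:upper}. The last row shows that $y\in\bigcap_i\widetilde M_i\setminus N$.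
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the last statement of Theorem~\ref{thm:powers}]
By \eqref{eq:normal}, $C_2$ is the only simple quotient of $A$, so the pair $(A,A)$ satisfies the hypotheses of Theorem~\ref{thm:crit} with $q=2$. By Proposition~\ref{prop:flex}, $m_I(A)=4$ and $m_I(A\times A)=4+4+1=9$. Again by \eqref{eq:normal} and Proposition~\ref{prop:flex}, the first statement of Theorem~\ref{thm:powers} gives $m_I(A^k)=4k+k-1=5k-1$, and
\[
m_I(A^k\times A^l)=5(k+l)-1=(5k-1)+(5l-1)+1 . \qedhere
\]
\end{proof}

Explicitly, the construction \eqref{eq:set} gives the minimal invariable generating set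
\[
(x_1,1),\ (x_2,1),\ (x_3,\tau),\ (x_4,\tau),\quad (1,x_1),\ (1,x_2),\ (\tau,x_3),\ (\tau,x_4),\quad (1,\tau)
\]
of $A\times A$, with the witnesses $M_i\times A$, $A\times M_i$ and the subgroup of pairs of equal parity.

\begin{remark}[The conditions on $p$]
The condition $p\equiv1\pmod8$ provides the subgroup $S_4$, makes the elements of order $2$ and $4$ split, and gives the element of order $8$ in $\hat C_-$. The sharper condition $p\equiv9\pmod{16}$ gives $z\notin Q_T$ and $z\in Q_{E\setminus T}$; if $p\equiv1\pmod{16}$, then $C_-$ contains elements of order $8$, so $z\in Q_T$ and $x_3\in\mathcal M_T$. The condition $p\equiv2\pmod3$ makes $w$ nonsplit; if instead $p\equiv1\pmod3$, then $\mathfrak S\subseteq\mathfrak B$, so $\mathcal W(\mathfrak S)\subseteq\mathcal W(\mathfrak B)$, and by Lemma~\ref{lem:wit}(b) these two sets cannot be witnesses for two elements of the same set. The condition $p\equiv\pm2\pmod5$ is used only to exclude $A_5$ in Lemma~\ref{lem:subT}, and so to keep the list in Proposition~\ref{prop:six} at six sets.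
\end{remark}

\begin{thebibliography}{9}

\bibitem{GL}
Daniele Garzoni and Andrea Lucchini, \emph{Minimal invariable generating sets}, arXiv:2203.00726 (2022).

\bibitem{Hup}
Huppert, \emph{Endliche Gruppen I}.

\end{thebibliography}
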